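# Linear forms with dominant first coefficient, and why the golden ratio is the optimal bound

Throughout, $\Vert\cdot\Vert$ is the distance to the nearest integer, and $\gamma=\frac{1+\sqrt5}{2}$, so that $\gamma^2=\gamma+1$. For a real number $\mu>0$ the condition $\mu\ge\gamma$ is the same as $\mu^2\ge\mu+1$, that is,
$$1+\frac1\mu\le\mu .$$
This inequality is the only way in which $\gamma$ enters what follows.

## 1. A single number with a prescribed exponent

We begin with one real number $\xi$ and ask for integers $x_0,x$ with $|x_0+x\xi|$ small compared with $|x|$. Here is a number for which we know exactly how small this can be.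

Fix a real $\mu\ge\gamma$. Put $D_0=2$. Given $D_k$, let $b_k$ be the power of $2$ with $D_k^\mu\le b_k<2D_k^\mu$, put $D_{k+1}=D_kb_k$, and let
$$\xi=\sum_{k\ge0}\frac1{D_{k+1}} .$$
For $\mu=2$ this gives $D_1=2^3$, $D_2=2^9$, $D_3=2^{27}$, and $\xi=2^{-3}+2^{-9}+2^{-27}+\cdots$. For instance $8\xi=1+\frac1{64}+\cdots$, so $\Vert 8\xi\Vert$ is about $8^{-2}$.

**Proposition 1.** There is a constant $c'>0$ with $|x_0+x\xi|\ge c'|x|^{-\mu}$ for all integers $x_0$ and $x\ne0$. Moreover $0<\Vert D_k\xi\Vert\le 2D_k^{-\mu}$ for all large $k$.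

*Proof.* Write $\xi=\frac{p_k}{D_k}+\tau_k$ with $\frac{p_k}{D_k}=\sum_{i<k}\frac1{D_{i+1}}$ and $\tau_k=\sum_{i\ge k}\frac1{D_{i+1}}$. Since $D_{i+1}\ge2D_i$,
$$\frac1{D_{k+1}}\le\tau_k\le\frac2{D_{k+1}} .\tag{1}$$
We have $p_0=0$ and $p_{k+1}=b_kp_k+1$. As $b_k$ is even, $p_k$ is odd for $k\ge1$, hence coprime to $D_k$, which is a power of $2$.

Let $x\neq 0$, let $k\ge1$ be least with $|x|\le b_k/4$, and put $L=x_0+x\xi$. By (1), $|x|\tau_k\le\frac{b_k}4\cdot\frac2{D_kb_k}=\frac1{2D_k}$.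

Suppose first that $D_k\nmid x$. Then $x_0+xp_k/D_k$ is a nonzero rational with denominator dividing $D_k$, so it has absolute value at least $1/D_k$, and $|L|\ge\frac1{2D_k}$. If $k=1$, this is at least $\frac1{2D_1}|x|^{-\mu}$. If $k\ge2$, then $b_{k-1}<4|x|$ by minimality of $k$, and $D_{k-1}\le b_{k-1}^{1/\mu}$, so
$$D_k=D_{k-1}b_{k-1}\le b_{k-1}^{1+1/\mu}\le(4|x|)^{1+1/\mu}\le(4|x|)^\mu ,$$
and $|L|\ge\frac12(4|x|)^{-\mu}$.

Suppose now that $D_k\mid x$. Then $x_0+xp_k/D_k$ is an integer. If it is nonzero, $|L|\ge1-\frac1{2D_k}\ge\frac12\ge\frac12|x|^{-\mu}$. If it is zero, then $|L|=|x|\tau_k\ge|x|/D_{k+1}$, while $|x|\ge D_k$ gives $D_{k+1}=D_kb_k<2D_k^{1+\mu}\le2|x|^{1+\mu}$. So $|L|\ge\frac12|x|^{-\mu}$.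

For the last claim, $D_k\xi=p_k+D_k\tau_k$ and $0<D_k\tau_k\le 2/b_k\le2D_k^{-\mu}$, which is below $\frac12$ for large $k$. $\square$

Note where each hypothesis worked. The inequality $1+1/\mu\le\mu$ handled the case of a nonzero partial sum. When the partial sum $x_0+xp_k/D_k$ vanished, the proof needed $|x|\ge D_k$, and it got this because $p_k$ is coprime to the whole denominator $D_k$. What changes when there are several coefficients?

## 2. Forms whose height sits on the first coordinate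

For $\underline x=(x_1,\dots,x_n)\in\mathbb Z^n$ let $H(\underline x)=\max\{|x_1|,\dots,|x_n|\}$.

**Definition.** Let $1\le\ell<n$ be integers and $\alpha=(\alpha_1,\dots,\alpha_n)\in\mathbb R^n$. Then $\mu_{n,\ell}(\alpha)$ is the supremum of the real $\mu\ge0$ such that
$$0<\Vert x_1\alpha_1+\cdots+x_n\alpha_n\Vert\le H(\underline x)^{-\mu}\tag{2}$$
has infinitely many solutions $\underline x\in\mathbb Z^n$ satisfying
$$\max\{|x_{\ell+1}|,\dots,|x_n|\}<\max\{|x_1|,\dots,|x_\ell|\} .\tag{3}$$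

We call $\underline x$ admissible if (3) holds with $\ell=1$, that is, if $|x_i|<|x_1|$ for all $i\ge2$. Then $H(\underline x)=|x_1|$. For $n=2$ the vectors $(3,-2)$ and $(1,0)$ are admissible, and $(1,1)$ and $(0,5)$ are not.

Three facts are quoted in the source of the question, Yann Bugeaud and Simon Kristensen, "Diophantine exponents for mildly restricted approximation", arXiv:0709.0854 (2007), or in the statement of the problem. The set of values of $\mu_{n,\ell}$ contains $[\ell+1,\infty)$, and $\mu_{n,\ell}(\alpha)=n$ for almost all $\alpha$. Schmidt proved that $\mu_{2,1}(\alpha)\ge\gamma$ whenever $1,\alpha_1,\alpha_2$ are linearly independent over $\mathbb Q$. Thurnheer extended this to $\mu_{n,n-1}$: if $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb Q$, then $\mu_{n,n-1}(\alpha)\ge\frac12\big(n-1+\sqrt{n^2+2n-3}\big)$. At $n=2$ this is $\gamma$ again.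

The problem concerns $\mu_{n,1}$: are there real numbers $c_n$ ($n\ge2$) with $c_n\to2$ such that $\mu_{n,1}(\alpha)\ge c_n$ for every $n\ge2$ and every $\alpha\in\mathbb R^n$ with $1,\alpha_1,\dots,\alpha_n$ linearly independent over $\mathbb Q$?

Let us see what can be said by hand.

The vectors $(q,0,\dots,0)$ are admissible. If $\alpha_1$ is irrational, Dirichlet's theorem gives infinitely many $q\ge1$ with $0<\Vert q\alpha_1\Vert<1/q$, so $\mu_{n,1}(\alpha)\ge1$.

If $(x_1,x_2)$ is admissible for $n=2$, then $(x_1,x_2,0,\dots,0)$ is admissible for $n$, with the same height and the same value of the form. Hence $\mu_{n,1}(\alpha)\ge\mu_{2,1}(\alpha_1,\alpha_2)$, and for linearly independent tuples Schmidt's theorem gives $\mu_{n,1}(\alpha)\ge\gamma$. Further coordinates only add admissible vectors, so it is reasonable to ask whether the uniform bound improves as $n$ grows.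

Independence matters. Take $n=2$ and $\alpha=(\sqrt2,0)$. If $q\ge1$ and $p$ is the integer nearest to $q\sqrt2$, then
$$|q\sqrt2-p|=\frac{|2q^2-p^2|}{q\sqrt2+p}\ge\frac1{2\sqrt2\,q+\frac12}\ge\frac1{4q},$$
so $\mu_{2,1}(\sqrt2,0)\le1$. With Dirichlet's bound, $\mu_{2,1}(\sqrt2,0)=1<\gamma$.

The answer to the problem is no, and the values of $\mu_{n,1}$ on independent tuples can be found completely.

**Theorem 1.** Let $n\ge2$, let $\mu\in[\gamma,\infty)$ and $K\ge1$ be real, and let $\varphi:[1,\infty)\to(0,\infty)$ be nondecreasing and unbounded. There is $\alpha\in\mathbb R^n$ with $1,\alpha_1,\dots,\alpha_n$ linearly independent over $\mathbb Q$, and there are constants $X_0,C$, such that: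

(i) for all integers $x_0,\dots,x_n$ with $|x_i|\le K|x_1|$ $(2\le i\le n)$ and $|x_1|\ge X_0$,
$$|x_0+x_1\alpha_1+\cdots+x_n\alpha_n|\ge\frac{|x_1|^{-\mu}}{\varphi(|x_1|)};$$

(ii) $0<\Vert q\alpha_1\Vert\le C\,q^{-\mu}$ for infinitely many positive integers $q$.

**Theorem 2.** For every $n\ge2$,
$$\{\mu_{n,1}(\alpha):1,\alpha_1,\dots,\alpha_n\text{ linearly independent over }\mathbb Q\}=[\gamma,\infty].$$
In particular the minimum of $\mu_{n,1}$ over such $\alpha$ is exactly $\gamma$ for every $n\ge2$, and the answer to the problem is negative.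

## 3. Interleaved series and sheared coordinates

To get $n$ numbers instead of one, we deal the terms of a series like that of Section 1 out to $n$ sums in rotation. We set this up with general terms, because the choice of terms is the crux.

**The data.** Let $D_0=2$. For $k\ge0$ let $a_k\ge1$ and $b_k\ge2$ be coprime integers, and put
$$\theta_k=\frac{a_k}{b_k},\qquad D_{k+1}=D_kb_k,\qquad r_k=\frac{\theta_k}{D_k}=\frac{a_k}{D_{k+1}} .$$
Assume that for some fixed real $\sigma\ge1$
$$\theta_k\le D_k^{-\sigma}\qquad(k\ge0).\tag{4}$$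
Then $r_k\le D_k^{-1-\sigma}$, and $D_{k+1}\ge2D_k$ gives
$$\sum_{i\ge k}r_i\le2D_k^{-1-\sigma} .\tag{5}$$
Also $b_k\ge1/\theta_k\ge D_k^\sigma\to\infty$. Let $j_k\in\{1,\dots,n\}$ with $j_k\equiv k+1\pmod n$, and put $\rho_j=\sum_{k:\,j_k=j}r_k$. For $n=2$: $\rho_1=r_0+r_2+\cdots$ and $\rho_2=r_1+r_3+\cdots$.

**Why not take $\alpha_j=\rho_j$?** Because an admissible vector may have $x_j=0$, and then it does not see the terms dealt to $j$. Suppose (4) holds with $\sigma=\mu$, where $\mu\geq\gamma$ is the exponent we want, and take $\underline x=(D_k,0,\dots,0)$ with $j_k\ne1$. The terms of $D_k\rho_1$ with index below $k$ are integers, and the term of index $k$ is absent, so $D_k\rho_1$ differs from an integer by a positive number that is at most $D_k\sum_{i>k}r_i\le2D_kD_{k+1}^{-1-\mu}$. As $D_{k+1}=D_kb_k\ge D_k^{1+\mu}$, this is at most $2D_k^{1-(1+\mu)^2}=2D_k^{-\mu(\mu+2)}$. So the exponent is at least $\mu(\mu+2)>\mu$.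

**The shear.** We need coordinates that cannot be small. Fix an integer $N\ge1$ and put
$$\alpha_1=\rho_1+N\sum_{j\ge2}\rho_j,\qquad\alpha_j=\rho_j\quad(j\ge2).\tag{6}$$
For integers $x_0,\dots,x_n$ let $y_1=x_1$ and $y_j=Nx_1+x_j$ for $j\ge2$. The map $(x_1,\dots,x_n)\mapsto(y_1,\dots,y_n)$ is a bijection of $\mathbb Z^n$, and
$$L:=x_0+\sum_{i=1}^nx_i\alpha_i=x_0+\sum_{j=1}^n\rho_jy_j=x_0+\sum_{k\ge0}r_ky_{j_k} .\tag{7}$$
For example, if $n=2$, $N=2$ and $0\le|x_2|<|x_1|$, then $y_2=2x_1+x_2$ satisfies $|x_1|<|y_2|<3|x_1|$. All the $y_j$ have the size of the height.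

**Partial sums.** Put $A_k=D_k\big(x_0+\sum_{i<k}r_iy_{j_i}\big)$. It is an integer, because $r_i=a_i/D_{i+1}$ and $D_{i+1}\mid D_k$ for $i<k$. Isolating the term of index $k$ in (7),
$$L=S_k+R_k,\qquad S_k=\frac{A_k+\theta_ky_{j_k}}{D_k}=\frac{A_{k+1}}{D_{k+1}},\qquad R_k=\sum_{i>k}r_iy_{j_i} .\tag{8}$$

**Lemma 1.** Under the assumptions above:

(a) If $b_k\nmid y_{j_k}$, then $S_k\ne0$, and hence $|S_k|\ge1/D_{k+1}$.

(b) If $k\ge1$ and $A_k=0$, then $b_{k-1}\mid y_{j_{k-1}}$.

(c) The numbers $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb Q$.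

(d) If $ND_k\sum_{i\ge k}r_i<\frac12$, then $0<\Vert D_k\alpha_1\Vert\le ND_k\sum_{i\ge k}r_i$.

*Proof.* (a) Since $\gcd(a_k,b_k)=1$, the number $\theta_ky_{j_k}=a_ky_{j_k}/b_k$ is not an integer, so $A_k+\theta_ky_{j_k}\ne0$. By (8), $S_k$ is an integer divided by $D_{k+1}$.

(b) If $A_k=0$, then $S_{k-1}=A_k/D_k=0$, and (a) at index $k-1$ gives the claim.

(c) If there were a rational relation, there would be integers $x_0,\dots,x_n$, not all zero, with $L=0$. Then $y\ne0$, since $y=0$ forces $x_1=\dots=x_n=0$ and then $x_0=L=0$. Choose $j$ with $y_j\ne0$. For all large $k$ with $j_k=j$ we have $b_k>|y_j|$, so $|S_k|\ge1/D_{k+1}$ by (a). By (5), $|R_k|\le2\max_i|y_i|\,D_{k+1}^{-1-\sigma}$, which is less than $1/D_{k+1}$ for $k$ large. This contradicts $S_k+R_k=0$.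

(d) Take $(x_1,\dots,x_n)=(D_k,0,\dots,0)$. Then $y_1=D_k$ and $y_j=ND_k$ for $j\ge2$, so $\sum_{i<k}r_iy_{j_i}$ is an integer. Taking $x_0$ to be its negative, $L=\sum_{i\ge k}r_iy_{j_i}$, which is positive and at most $ND_k\sum_{i\ge k}r_i<\frac12$. Hence $\Vert D_k\alpha_1\Vert=L$. $\square$

Upper bounds on $|L|$ are thus easy. What remains is to choose $\theta_k$ so that $|L|$ is never too small.

## 4. Short blocks: a vanishing partial sum loses a factor $D_{k-1}$

The first thing to try is the choice of Section 1: $a_k=1$, and $b_k$ a power of $2$ with $D_k^\mu\le b_k<2D_k^\mu$. Condition (4) holds with $\sigma=\mu$.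

Run the old argument, with $X=|x_1|$ and all $|y_j|$ between $X$ and a constant times $X$. When $A_k=0$ we have $S_k=\theta_ky_{j_k}/D_k$, of size about $XD_k^{-1-\mu}$. For this to be at least a constant times $X^{-\mu}$ we need
$$X\ \ge\ \text{a constant times } D_k .$$
In Section 1, vanishing forced $D_k\mid x$. Now the denominator $D_k=b_0b_1\cdots b_{k-1}\cdot 2$ is shared among $n$ different coordinates, and Lemma 1(b) gives only $b_{k-1}\mid y_{j_{k-1}}$, so $X$ is at least a constant times $b_{k-1}=D_k/D_{k-1}$. With $b_{k-1}$ about $D_{k-1}^\mu$, the missing factor $D_{k-1}$ is about $b_{k-1}^{1/\mu}$, a power of $X$.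

This is not a weakness of the estimate.

**The loss is real.** *Let $n=2$ and $N=2$, with $a_k,b_k$ as just chosen and $\mu\ge\gamma$. Then $\mu_{2,1}(\alpha)\ge\mu+1+\frac1\mu$.*

To check this, let $k\ge2$, $b=b_{k-1}$, $j=j_{k-1}$, and let $j'=j_{k-2}$ be the other index. We look for an admissible vector with $y_j=b$ and $A_k=0$. Since $x_2=y_2-2y_1$, the conditions $x_1>0$, $|x_2|<x_1$ say exactly that $0<y_1<y_2<3y_1$. Writing $z=y_{j'}$, we must therefore take $z\in(b,3b)$ if $j=1$, and $z\in(b/3,b)$ if $j=2$. The interval has length at least $\frac23b$, and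
$$\tfrac23b\ge\tfrac23D_{k-1}^{\gamma-1}D_{k-1}>D_{k-1},$$
because $D_{k-1}\ge D_1\ge8$ and $8^{\gamma-1}>3$.

Since $y_j=b$, the term of index $k-1$ is $b/D_k=1/D_{k-1}$. So $A_k=0$ means
$$D_{k-1}x_0+1+uz+vb=0,\qquad u=\sum_{\substack{i\le k-2\\ j_i=j'}}\frac{D_{k-1}}{D_{i+1}},\quad v=\sum_{\substack{i\le k-2\\ j_i=j}}\frac{D_{k-1}}{D_{i+1}} .$$
In $u$ the term $i=k-2$ equals $1$ and the others are multiples of $b_{k-2}$, which is even. So $u$ is odd, hence invertible modulo $D_{k-1}$, a power of $2$. The congruence $uz\equiv-1-vb\pmod{D_{k-1}}$ prescribes one residue class for $z$, our interval contains a member of it, and $x_0$ is then determined.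

For the resulting vector put $X=x_1=y_1$. Then $b/3\le X\le b$ and $0<y_i\le3X$, so $L=\sum_{i\ge k}r_iy_{j_i}$ satisfies $0<L\le3X\cdot\frac2{D_{k+1}}\le6XD_k^{-1-\mu}$. Here $D_{k-1}\ge(b/2)^{1/\mu}\ge(X/2)^{1/\mu}$, so $D_k=D_{k-1}b\ge X(X/2)^{1/\mu}$ and
$$0<L\le6\cdot2^{(1+\mu)/\mu}\,X^{1-(1+1/\mu)(1+\mu)}=6\cdot2^{(1+\mu)/\mu}\,X^{-(\mu+1+1/\mu)} .$$
As $k$ grows, $X\ge b_{k-1}/3\to\infty$ and $L\to0$, so these are infinitely many admissible vectors with $\Vert x_1\alpha_1+x_2\alpha_2\Vert=L$. This proves the claim. For $\mu\ge\gamma$ the bound is at least $2\gamma>3$, since $\gamma+\frac1\gamma+1=2\gamma$ and $\mu+\frac1\mu$ increases for $\mu\ge1$. So this choice gives no exponent below $2$.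

## 5. Long blocks: fractions near $1/B$ with a Fibonacci tail

The computation tells us what to change. We want $b_{k-1}$ to agree with $D_k=D_{k-1}b_{k-1}$ up to a factor that is negligible, so $b_{k-1}$ must be enormous compared with $D_{k-1}$. The factor $D_{k-1}$ is then smaller than any prescribed unbounded function of $D_k$, and the function $\varphi$ in Theorem 1 is there to absorb it. We cannot change the size of $\theta_k$, which must stay near $D_k^{-\mu}$. So $\theta_k$ must be a fraction $a_k/b_k$ close to $1/B_k$, where $B_k\approx D_k^\mu$, with denominator $b_k$ far larger than $B_k$.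

This opens a new range, $B_k\le|y|<b_k$. There $A+\theta_ky$ is nonzero, but the trivial bound $|A+\theta_ky|\ge1/b_k$ is useless, because $b_k$ is so large. We need a bound of the form $|A+\theta_ky|\ge\text{const}/|y|$. Not every fraction works: $\theta=\frac a{aB+1}$ is in lowest terms and close to $1/B$, yet $|{-1}+\theta B|=\frac1{aB+1}$, which for large $a$ is far below $1/B$. The fraction must be badly approximable at all scales between $B$ and $b$, and Fibonacci numbers provide this.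

Let $F_0=0$, $F_1=1$, $F_{i+1}=F_i+F_{i-1}$.

**Lemma 2.** Let $B\ge2$, $t\ge1$ be integers, and set $a=F_{t+1}$, $b=BF_{t+1}+F_t$, $\theta=a/b$. Then $\gcd(a,b)=1$ and $\frac1{B+1}\le\theta<\frac1B$. For all integers $A,y$ with $B/2\le|y|<b$ we have $|A+\theta y|\ge\frac1{3|y|}$.

An example: $B=4$, $t=3$ gives $\theta=\frac3{14}$. The most delicate values of $y$ will be $4,5,9$, where the distance from $\theta y$ to the nearest integer is $\frac2{14},\frac1{14},\frac1{14}$. These exceed $\frac1{12},\frac1{15},\frac1{27}$.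

*Proof.* **Step 1: lowest terms and size.** We have $\gcd(a,b)=\gcd(F_{t+1},F_t)=1$, since consecutive Fibonacci numbers are coprime. Also $\theta=1/(B+F_t/F_{t+1})$ with $0<F_t/F_{t+1}\le1$, which gives $\frac1{B+1}\le\theta<\frac1B$.

**Step 2: the range $B/2\le|y|<B$.** This step handles the small values of $y$ directly. If $A=0$, then, since $|y|\ge1$ and $B\le2|y|$,
$$|\theta y|\ge\frac1{B+1}\ge\frac1{2|y|+1}\ge\frac1{3|y|}.$$
If $A\ne0$, then $|y|\le B-1$ gives $|\theta y|\le\frac{B-1}B$, so $|A+\theta y|\ge\frac1B\ge\frac1{2|y|}$.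

**Step 3: a chain of good denominators.** For $|y|\ge B$ we compare $y$ with a sequence of fractions approaching $\theta$, and this step builds them. Put $q_0=1$, $q_1=B$, $p_0=0$, $p_1=1$, and $q_{i+1}=q_i+q_{i-1}$, $p_{i+1}=p_i+p_{i-1}$ for $i\ge1$. By induction $p_i=F_i$ and $q_i=BF_i+F_{i-1}$ for $i\ge1$, so $q_{t+1}=b$ and $p_{t+1}=a$. The determinant $q_ip_{i+1}-q_{i+1}p_i$ is $1$ for $i=0$ and changes sign at each step, because
$$q_{i}(p_i+p_{i-1})-(q_i+q_{i-1})p_i=-(q_{i-1}p_i-q_ip_{i-1}),$$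
so it is always $\pm1$. For $i\ge1$ we have $q_{i+1}-q_i=q_{i-1}>0$, so $q_1<q_2<\cdots$. Since $q_0=1\le q_1$, we also have $q_{i-1}\le q_i$ for $i\ge1$, so $q_{i+1}\le2q_i$.

**Step 4: the errors of the chain.** We need $\varepsilon_i=q_i\theta-p_i$ to be not too small. We have $\varepsilon_{t+1}=b\theta-a=0$, and $|\varepsilon_t|=|q_tp_{t+1}-q_{t+1}p_t|/b=\frac1b$. The recursion gives $\varepsilon_{i-1}=\varepsilon_{i+1}-\varepsilon_i$ for $i\ge1$. By descending induction the signs of $\varepsilon_t,\varepsilon_{t-1},\dots,\varepsilon_0$ alternate and $|\varepsilon_i|=F_{t+1-i}/b$ for $0\le i\le t+1$. Indeed, if $\varepsilon_{i+1}$ and $\varepsilon_i$ have opposite signs, or $\varepsilon_{i+1}=0$, then $\varepsilon_{i-1}=\varepsilon_{i+1}-\varepsilon_i$ has the sign opposite to $\varepsilon_i$ and $|\varepsilon_{i-1}|=|\varepsilon_{i+1}|+|\varepsilon_i|=(F_{t-i}+F_{t+1-i})/b=F_{t+2-i}/b$. In particular $|\varepsilon_{i+1}|\le|\varepsilon_i|$ for $0\le i\le t$. Now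
$$q_{i+1}\varepsilon_i-q_i\varepsilon_{i+1}=q_ip_{i+1}-q_{i+1}p_i=\pm1 ,$$
and since the signs of $\varepsilon_i,\varepsilon_{i+1}$ are opposite (or $\varepsilon_{i+1}=0$),
$$1=q_{i+1}|\varepsilon_i|+q_i|\varepsilon_{i+1}|\le(q_i+q_{i+1})|\varepsilon_i|\le3q_i|\varepsilon_i|\qquad(1\le i\le t).$$
So $|\varepsilon_i|\ge\frac1{3q_i}$ for $1\le i\le t$.

**Step 5: the range $B\le|y|<b$.** This step shows that no $y$ with $q_i\le |y|<q_{i+1}$ does better than $q_i$. Since $q_1=B\le|y|<b=q_{t+1}$, choose $i\in\{1,\dots,t\}$ with $q_i\le|y|<q_{i+1}$. As the determinant is $\pm1$, there are integers $m,m'$ with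
$$(y,-A)=m(q_i,p_i)+m'(q_{i+1},p_{i+1}) .$$
If $m=0$, then $y=m'q_{i+1}$, which contradicts $0<|y|<q_{i+1}$. So $m\ne0$. If $m'\ne0$ had the same sign as $m$, then $|y|\ge q_i+q_{i+1}$, again impossible. So $m'=0$, or $m$ and $m'$ have opposite signs. Now $A+\theta y=m\varepsilon_i+m'\varepsilon_{i+1}$. Since $\varepsilon_i,\varepsilon_{i+1}$ have opposite signs or $\varepsilon_{i+1}=0$, the two summands do not have opposite signs, and
$$|A+\theta y|=|m||\varepsilon_i|+|m'||\varepsilon_{i+1}|\ge|\varepsilon_i|\ge\frac1{3q_i}\ge\frac1{3|y|} .\qquad\square$$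

In the example, the $q_i$ are $1,4,5,9,14$ and the values $14|\varepsilon_i|$ are $3,2,1,1,0$.

## 6. Proof of Theorem 1

**Step 1: choice of parameters.** This step fixes the data of Section 3. Let $N\ge K+1$ be an integer, and put $M=2N$ and $c=\frac16(2M)^{-1-\mu}$. Put $D_0=2$. Given $D_k$, let
$$B_k=\lceil D_k^\mu\rceil,\qquad a_k=F_{t_k+1},\qquad b_k=B_kF_{t_k+1}+F_{t_k},\qquad D_{k+1}=D_kb_k ,$$
with $\theta_k=a_k/b_k$ and $r_k=\theta_k/D_k$ as before, where $t_k\ge1$ is chosen so large that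
$$D_{k+1}\ge\max\{4M,(MD_k)^3\},\qquad\varphi\big(D_{k+1}^{1/\mu}\big)\ge c^{-1}D_k^{1+\mu} .\tag{9}$$
This is possible because $D_k$ and $B_k$ are already fixed, $b_k\to\infty$ as $t_k\to\infty$, and $\varphi$ is nondecreasing and unbounded. Since $B_k\ge2$, Lemma 2 applies: $\gcd(a_k,b_k)=1$ and $\theta_k<1/B_k\le D_k^{-\mu}$. Also $b_k\ge B_k\ge2$. So the assumptions of Section 3 hold, with (4) for $\sigma=\mu$. Define $\alpha$ by (6).

**Step 2: independence and part (ii).** This step collects what Lemma 1 gives at once. By Lemma 1(c), $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb Q$. By (5), $ND_k\sum_{i\ge k}r_i\le2ND_k^{-\mu}$, which is below $\frac12$ for large $k$. So Lemma 1(d) gives $0<\Vert D_k\alpha_1\Vert\le2ND_k^{-\mu}$ for all large $k$. This is (ii) with $C=2N$.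

**Step 3: all coordinates $y_j$ have the size of $x_1$.** We now start on (i). Let $|x_i|\le K|x_1|$ for $i\ge2$, and let $X:=|x_1|\ge X_0:=D_1^{1/\mu}$. Since $N-K\ge1$ and $N+K\le2N=M$,
$$X\le|y_j|\le MX\qquad(1\le j\le n).\tag{10}$$
Note that $X\ge1$, so no $y_j$ is zero.

**Step 4: choosing the level and discarding the tail.** This step reduces (i) to a bound on one partial sum. Since $D_k$ increases to infinity, there is $k\ge1$ with
$$D_k^{1/\mu}\le X<D_{k+1}^{1/\mu} .$$
Write $y=y_{j_k}$, $A=A_k$, $S=S_k$, $R=R_k$.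

First, $|y|<b_k$. Indeed $1-\frac1\mu\ge1-\frac1\gamma>\frac13$, so (9) gives $D_{k+1}^{1-1/\mu}\ge D_{k+1}^{1/3}\ge MD_k$, and
$$|y|\le MX<MD_{k+1}^{1/\mu}=\frac{MD_{k+1}}{D_{k+1}^{1-1/\mu}}\le\frac{D_{k+1}}{D_k}=b_k .$$
As $y\ne0$, it follows that $b_k\nmid y$, and Lemma 1(a) gives $|S|\ge1/D_{k+1}$.

Next, by (5) and (10),
$$|R|\le2MXD_{k+1}^{-1-\mu}\le2MD_{k+1}^{1/\mu-\mu}\cdot D_{k+1}^{-1} .$$
Since $\frac1\mu-\mu\le\frac1\gamma-\gamma=-1$ and $D_{k+1}\ge4M$, this is at most $\frac{2M}{D_{k+1}}\cdot\frac1{D_{k+1}}\le\frac1{2D_{k+1}}\le\frac12|S|$. Hence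
$$|L|\ge\tfrac12|S|=\frac{|A+\theta_ky|}{2D_k} .\tag{11}$$

**Step 5: the case $|y|\ge B_k/2$.** Here the Fibonacci tail does its work, and $\gamma$ appears. Since $B_k/2\le|y|<b_k$, Lemma 2 and (11) give $|L|\ge\frac1{6|y|D_k}$. From $D_k^\mu\le B_k\le2|y|$ we get $D_k\le(2|y|)^{1/\mu}$, so $|y|D_k\le(2|y|)^{1+1/\mu}\le(2MX)^{1+1/\mu}$ and
$$|L|\ge\tfrac16(2MX)^{-1-1/\mu}\ge\tfrac16(2MX)^{-\mu} .$$
The last inequality is $1+\frac1\mu\le\mu$, which is exactly $\mu\ge\gamma$.

**Step 6: the case $|y|<B_k/2$ and $A\ne0$.** Here a nonzero integer dominates. As $\theta_k<1/B_k$, we have $|\theta_ky|<\frac12$, so $|A+\theta_ky|\ge\frac12$. By (11) and $D_k\le X^\mu$,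
$$|L|\ge\frac1{4D_k}\ge\tfrac14X^{-\mu} .$$

**Step 7: the case $|y|<B_k/2$ and $A=0$.** This is the case that defeated the short blocks. By Lemma 1(b), $b_{k-1}$ divides $y_{j_{k-1}}$, which is nonzero by (10). So
$$MX\ge|y_{j_{k-1}}|\ge b_{k-1}=\frac{D_k}{D_{k-1}},\qquad\text{i.e.}\qquad D_k\le MXD_{k-1} .$$
Moreover $\theta_k\ge\frac1{B_k+1}\ge\frac1{D_k^\mu+2}\ge\frac13D_k^{-\mu}$ and $|y|\ge X$. By (11),
$$|L|\ge\frac{\theta_k|y|}{2D_k}\ge\tfrac16XD_k^{-1-\mu}\ge\tfrac16X(MXD_{k-1})^{-1-\mu}=\tfrac16M^{-1-\mu}D_{k-1}^{-1-\mu}X^{-\mu} .$$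
The factor $D_{k-1}$ is still lost, but it is now tiny compared with $X$.

**Step 8: absorbing $D_{k-1}$ into $\varphi$.** We combine the three cases. Since $D_{k-1}\ge1$ and $c=\frac16(2M)^{-1-\mu}$, in each case
$$|L|\ge c\,D_{k-1}^{-1-\mu}X^{-\mu} .$$
By (9) with $k-1$ in place of $k$, and since $\varphi$ is nondecreasing, $\varphi(X)\ge\varphi(D_k^{1/\mu})\ge c^{-1}D_{k-1}^{1+\mu}$. Therefore $|L|\ge X^{-\mu}/\varphi(X)$, which is (i). $\square$

## 7. The set of values of $\mu_{n,1}$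

*Proof of Theorem 2.* **Step 1: no value is below $\gamma$.** This was seen in Section 2: restricting to $x_3=\dots=x_n=0$ gives $\mu_{n,1}(\alpha)\ge\mu_{2,1}(\alpha_1,\alpha_2)\ge\gamma$, by Schmidt's theorem applied to the independent numbers $1,\alpha_1,\alpha_2$.

**Step 2: every $\mu\in[\gamma,\infty)$ is a value.** Here we read off the exponent from Theorem 1, applied with $K=1$ and $\varphi(X)=1+\log X$. Let $\underline x$ be admissible. Then $|x_i|<|x_1|$ for $i\ge2$ and $H(\underline x)=|x_1|$. Applying (i) with $-x_0$ the integer nearest to $x_1\alpha_1+\cdots+x_n\alpha_n$, we get, for every $\varepsilon>0$ and all admissible $\underline x$ of sufficiently large height,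
$$\Vert x_1\alpha_1+\cdots+x_n\alpha_n\Vert\ge\frac{H(\underline x)^{-\mu}}{1+\log H(\underline x)}>H(\underline x)^{-\mu-\varepsilon} .$$
Only finitely many $\underline x$ have bounded height, so (2) with exponent $\mu+\varepsilon$, or any larger one, has only finitely many admissible solutions. Hence $\mu_{n,1}(\alpha)\le\mu$. Conversely, the vectors $(q,0,\dots,0)$ with $q$ as in (ii) are admissible, and for every $\varepsilon\in(0,\mu)$ we have $Cq^{-\mu}\le q^{-\mu+\varepsilon}$ for large $q$. Hence $\mu_{n,1}(\alpha)\ge\mu$.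

**Step 3: the value $\infty$ occurs.** For this we only need the terms to decay very fast. Use the data of Section 3 with $N=2$, $B_k=D_k^{k+1}$, and $a_k=F_{t_k+1}$, $b_k=B_kF_{t_k+1}+F_{t_k}$ with $t_k\ge1$ arbitrary. Then $B_k\ge2$, and Lemma 2 gives $\gcd(a_k,b_k)=1$ and $\theta_k<1/B_k=D_k^{-k-1}\le D_k^{-1}$. So (4) holds with $\sigma=1$, and $1,\alpha_1,\dots,\alpha_n$ are independent by Lemma 1(c). For $i\ge k$ we have $r_i\le D_i^{-2-i}\le D_i^{-2-k}$, and $D_{i+1}\ge2D_i$, so $\sum_{i\ge k}r_i\le2D_k^{-2-k}$. Lemma 1(d) gives $0<\Vert D_k\alpha_1\Vert\le2ND_k^{-1-k}$ for all large $k$. For every fixed exponent $\mu$ the right side is at most $D_k^{-\mu}$ once $k$ is large. So the admissible vectors $(D_k,0,\dots,0)$ show $\mu_{n,1}(\alpha)=\infty$. $\square$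

**Answer to the problem.** Let $c_n$ be numbers with $\mu_{n,1}(\alpha)\ge c_n$ for all $n\ge2$ and all independent tuples $\alpha\in\mathbb R^n$. By Theorem 2, for each $n\ge2$ there is such an $\alpha$ with $\mu_{n,1}(\alpha)=\gamma$, so $c_n\le\gamma=1.618\ldots$ for every $n$, and $c_n\to2$ is impossible. The constant $c_n=\gamma$ is a valid bound for every $n\ge2$, and it is attained, so the optimal uniform lower bound for $\mu_{n,1}$ is $\frac{1+\sqrt5}2$, whatever $n\ge2$ is.
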